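\title{The $\ell^p$ norms of three discrete Hilbert transforms}

\begin{abstract}
We prove that, for $1<p<\infty$, the discrete Hilbert transform, the discrete Kak--Hilbert transform and the convolution operator with kernel $1/\pi(k+\frac12)$ have on $\ell^p(\mathbb Z)$ the same norm as the Hilbert transform on $L^p(\mathbb R)$, namely $\max\{\tan\frac{\pi}{2p},\cot\frac{\pi}{2p}\}$. The proof views a sequence and its transform as samples of one entire function on two lattices, attaches to that function an orientation-preserving map from the upper half-plane to the plane, and uses a Green-type identity whose boundary term is a sum over the lattice.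
\end{abstract}

\section{The problem and the result}\label{sec:intro}

The Hilbert transform on the line is
\[
\mathcal Hf(x)=\mathrm{p.v.}\,\frac1\pi\int_{-\infty}^{\infty}\frac{f(t)}{x-t}\,dt,\qquad f\in C_0^\infty(\mathbb R).
\]
To discretize it one samples the kernel $1/\pi x$ and must avoid its pole. Omitting the pole gives the \emph{discrete Hilbert transform} $H$; keeping only the odd integers, with weight $2$, gives the \emph{discrete Kak--Hilbert transform} $K$; sampling at half-integers gives the operator $T_{1/2}$. For a finitely supported complex sequence $a=(a_n)_{n\in\mathbb Z}$,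
\[
(Ha)_m=\frac1\pi\sum_{n\ne m}\frac{a_n}{m-n},\qquad
(Ka)_m=\frac2\pi\sum_{m-n\ \mathrm{odd}}\frac{a_n}{m-n},\qquad
(T_{1/2}a)_m=\frac1\pi\sum_{n}\frac{a_n}{m-n+\frac12}.
\]
For $1<p<\infty$ we write $\|\cdot\|_{p\to p}$ for the operator norm on $L^p(\mathbb R)$ or on $\ell^p(\mathbb Z)$; on $\ell^p(\mathbb Z)$ it is computed on the dense set of finitely supported sequences. Put
\[
C_p=\max\Big\{\tan\frac{\pi}{2p},\ \cot\frac{\pi}{2p}\Big\},
\]
which is $\tan\frac\pi{2p}$ for $p\le2$ and $\cot\frac\pi{2p}$ for $p\ge2$. Two facts are known, and we use them without proof: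
\begin{enumerate}
\item[(i)] (Pichorides' theorem) $\|\mathcal H\|_{p\to p}=C_p$;
\item[(ii)] $\|\mathcal H\|_{p\to p}\le\|H\|_{p\to p}\le\|K\|_{p\to p}=\|T_{1/2}\|_{p\to p}$.
\end{enumerate}
The conjecture posed in \cite{DS} is that the four norms are equal for every $p\in(1,\infty)$.

The equality in (ii) is visible from the definitions: with $a^{e}_n=a_{2n}$ and $a^{o}_n=a_{2n-1}$ we have $(Ka)_{2m+1}=(T_{1/2}a^{e})_m$ and $(Ka)_{2m}=(T_{1/2}a^{o})_m$, so $K$ consists of two copies of $T_{1/2}$. The first inequality in (ii) is what one expects from slowly varying sequences $a_n=f(n/M)$, for which the sums are Riemann sums for $\mathcal Hf$. The conjecture says that sequences varying on the scale of the lattice, which have no counterpart on the line, do no better. Two tests support it.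

For $p=2$, put $\hat a(x)=\sum_n a_ne^{2\pi inx}$. The operators $K$ and $H$ multiply $\hat a$ by the Fourier series of their kernels, which on $(-\frac12,\frac12)$ are the square wave $i\operatorname{sgn}x$ and the sawtooth $i(\operatorname{sgn}x-2x)$. Both have essential supremum $1$ in modulus, so all four norms equal $C_2=1$.

For $p\downarrow1$, let $\delta$ be the sequence with $\delta_0=1$ and $\delta_n=0$ otherwise. Then
\[
\|T_{1/2}\delta\|_p^p=\frac{2}{\pi^{p}}\sum_{k\ge0}\big(k+\tfrac12\big)^{-p}=\frac{2}{\pi^p}\Big(\frac1{p-1}+O(1)\Big),\qquad C_p=\cot\frac{\pi(p-1)}{2p},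
\]
so $\|T_{1/2}\delta\|_p$ and $C_p$ are both asymptotic to $2/\pi(p-1)$. The roughest sequence comes up to the conjectured constant, so a proof has no room to lose anything on the scale of the lattice.

\begin{theorem}\label{thm:main}
For every $p\in(1,\infty)$,
\[
\|\mathcal H\|_{p\to p}=\|H\|_{p\to p}=\|K\|_{p\to p}=\|T_{1/2}\|_{p\to p}=\max\Big\{\tan\frac{\pi}{2p},\ \cot\frac{\pi}{2p}\Big\}.
\]
\end{theorem}

By (i) and (ii), Theorem~\ref{thm:main} follows from one upper bound, whose proof is self-contained and occupies the rest of the paper.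

\begin{theorem}\label{thm:upper}
For every $p\in(1,\infty)$, $\ \|T_{1/2}\|_{p\to p}\le C_p$.
\end{theorem}

Section~\ref{sec:samples} restates this as a comparison of the samples of an entire function on $\mathbb Z$ and on $\mathbb Z+\frac12$. Section~\ref{sec:measures} isolates the source of the constant $C_p$, an inequality for two measures on a circle, and reduces Theorem~\ref{thm:upper} to the construction of such measures. Sections~\ref{sec:map}--\ref{sec:construction} carry out the construction.

\section{Samples of an entire function}\label{sec:samples}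

\begin{lemma}\label{lem:reduction}
Theorem~\ref{thm:upper} follows once $\|T_{1/2}a\|_p\le\tan\frac\pi{2p}\,\|a\|_p$ is proved for $1<p<2$ and real, finitely supported $a\ne0$.
\end{lemma}

\begin{proof}
\emph{Complex sequences.} Let $a=a'+ia''$ with $a',a''$ real, and suppose that the bound holds with constant $C$ for real sequences. For real $u,v$ we have $\int_0^{2\pi}|u\cos\theta+v\sin\theta|^p\,d\theta=c_p|u+iv|^p$ with $c_p=\int_0^{2\pi}|\cos\theta|^p\,d\theta$. The kernel is real, so $T_{1/2}a'$ and $T_{1/2}a''$ are the real and imaginary parts of $T_{1/2}a$. Apply the real bound to $a'\cos\theta+a''\sin\theta$, raise it to the power $p$ and integrate in $\theta$: this gives $c_p\|T_{1/2}a\|_p^p\le C^pc_p\|a\|_p^p$.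

\emph{The range $p>2$.} Let $p'=p/(p-1)\in(1,2)$ and $(Sb)_n=b_{-n}$. For finitely supported $a,b$,
\[
\sum_m(T_{1/2}a)_mb_m=\sum_na_n\,\frac1\pi\sum_m\frac{b_m}{m-n+\frac12}=\sum_na_n\,(ST_{1/2}Sb)_n .
\]
By H\"older's inequality the left side is at most $\tan\frac\pi{2p'}\|a\|_p\|b\|_{p'}$ in modulus, so $\|T_{1/2}a\|_p\le\tan\frac\pi{2p'}\|a\|_p$, and $\tan\frac\pi{2p'}=\tan(\frac\pi2-\frac\pi{2p})=\cot\frac\pi{2p}$. The case $p=2$ was settled in Section~\ref{sec:intro}.
\end{proof}

From now on $1<p<2$, and $a\ne0$ is real and finitely supported. Put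
\begin{equation}\label{eq:Phi}
F(z)=\sum_n\frac{a_n}{\pi(z-n)},\qquad \Phi(z)=F(z)\sin\pi z=\sum_n(-1)^na_n\frac{\sin\pi(z-n)}{\pi(z-n)} .
\end{equation}
The function $\Phi$ is entire, real on $\mathbb R$ and not identically zero, and $|\Phi(x)|\le C/(1+|x|)$ on $\mathbb R$ because $F(x)=O(1/|x|)$ at infinity. Its samples are
\[
(-1)^n\Phi(n)=a_n,\qquad(-1)^m\Phi(m+t)=\frac{\sin\pi t}\pi\sum_n\frac{a_n}{m-n+t}=:(T_ta)_m\quad(t\notin\mathbb Z).
\]
Thus $T_{1/2}$ belongs to a family $T_t$ which, up to signs, moves the sampling lattice from $\mathbb Z$ to $\mathbb Z+t$. We shall need the whole family. Let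
\[
N(t)=\sum_{n\in\mathbb Z}|\Phi(n+t)|^p .
\]
Since $p>1$, the series converges uniformly on bounded sets, so $N$ is continuous and $1$-periodic, with $N(0)=\|a\|_p^p$ and $N(\frac12)=\|T_{1/2}a\|_p^p$. We must prove
\begin{equation}\label{eq:goal}
N(\tfrac12)\le\tan^p\!\big(\tfrac\pi{2p}\big)\,N(0).
\end{equation}

Throughout, $z=x+i\eta$, $U=\{\eta>0\}$ and $dA=dx\,d\eta$. A second plane carries coordinates $(u,v)=(R\cos\omega,R\sin\omega)$. Only even functions on it will matter, so $\omega$ lives on the circle $\mathbb T=\mathbb R/\pi\mathbb Z$.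

\section{Two measures on the circle of directions}\label{sec:measures}

\subsection{The model on the line}
To see what produces the constant $\tan\frac\pi{2p}$, consider first the Hilbert transform on the line; this paragraph is only a guide. Let $f$ be holomorphic near $\overline U$ with $f=O(1/|z|)$ at infinity, so that $\operatorname{Im}f=\mathcal H(\operatorname{Re}f)$ on $\mathbb R$. If $\chi\in C^2(\mathbb R^2)$ vanishes near the origin, then $\chi\circ f$ has compact support in $\overline U$ and $\Delta(\chi\circ f)=(\Delta\chi)(f)\,|f'|^2$. Green's second identity for $\chi\circ f$ and the harmonic function $\eta$ gives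
\begin{equation}\label{eq:green}
\int_U\eta\,(\Delta\chi)(f)\,|f'|^2\,dA=\int_{\mathbb R}\chi(f)\,dx .
\end{equation}
Since $\Delta=\partial_R^2+R^{-1}\partial_R+R^{-2}\partial_\omega^2$,
\[
\Delta\big(R^p\varphi(\omega)\big)=R^{p-2}D_p\varphi(\omega),\qquad D_p\varphi:=\varphi''+p^2\varphi .
\]
Let $\mu_0$ and $g_0$ be the images on $\mathbb T$, under $\arg f$, of the measures $|f|^p\,dx$ on $\mathbb R$ and $\eta|f|^{p-2}|f'|^2\,dA$ on $U$. Then $\int|\operatorname{Re}f|^pdx=\int|\cos\omega|^pd\mu_0$ and $\int|\operatorname{Im}f|^pdx=\int|\sin\omega|^pd\mu_0$, and \eqref{eq:green} with $\chi=R^p\varphi(\omega)$, taken formally, says that $\int\varphi\,d\mu_0=\int D_p\varphi\,dg_0$. For finite Borel measures $g,\mu$ on $\mathbb T$ we write $\mu=D_pg$ if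
\begin{equation}\label{eq:pair}
\int_{\mathbb T}\varphi\,d\mu=\int_{\mathbb T}D_p\varphi\,dg\qquad\text{for all }\varphi\in C^\infty(\mathbb T).
\end{equation}

We shall apply $D_p$ to functions with a singularity at $\frac\pi2$. Let $I=(-\frac\pi2,\frac\pi2)$ and $(\psi*\rho)(\omega)=\int_{\mathbb T}\psi(s)\rho(\omega-s)\,ds$.

\begin{lemma}\label{lem:parts}
Let $\psi$ be continuous on $\mathbb T$ and $C^2$ on $I$, with $\psi''$ integrable on $I$, and let $j=\psi'(-\frac\pi2+)-\psi'(\frac\pi2-)$ be the jump of $\psi'$ at $\frac\pi2$. For $\varphi,\rho\in C^\infty(\mathbb T)$,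
\[
\int_I\psi\,D_p\varphi\,ds=\int_I\varphi\,D_p\psi\,ds+j\,\varphi(\tfrac\pi2),\qquad D_p(\psi*\rho)=(D_p\psi)*\rho+j\,\rho(\,\cdot-\tfrac\pi2).
\]
\end{lemma}

\begin{proof}
The one-sided limits of $\psi'$ exist because $\psi''$ is integrable. Two integrations by parts give $\int_I\psi\varphi''=[\psi\varphi'-\psi'\varphi]_{-\pi/2}^{\pi/2}+\int_I\psi''\varphi$; by periodicity $[\psi\varphi']=0$ and $-[\psi'\varphi]=j\varphi(\frac\pi2)$. The second formula is the first with $\varphi(s)=\rho(\omega-s)$.
\end{proof}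

Two functions will be used. For $\psi=|\cos\omega|^p$ we have $\psi''=p(p-1)\cos^{p-2}\omega\,\sin^2\omega-p\cos^p\omega$ on $I$, hence
\begin{equation}\label{eq:cosp}
D_p|\cos\omega|^p=p(p-1)|\cos\omega|^{p-2},\qquad j=0;
\end{equation}
both the integrability of $|\cos\omega|^{p-2}$ and $j=0$ use $p>1$. For the continuous function $\psi_0$ on $\mathbb T$ with $\psi_0(\omega)=\cos p\omega$ for $|\omega|\le\frac\pi2$,
\begin{equation}\label{eq:psi0}
D_p\psi_0=0\ \text{ on }I,\qquad j=2p\sin\frac{p\pi}2>0,
\end{equation}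
where the sign of $j$ uses $p<2$.

\begin{example}\label{ex:line}
Take $f(z)=i/(z+i)$. On the boundary $f(\tan\omega)=\cos\omega\,e^{i\omega}$ for $\omega\in I$, so $d\mu_0=\cos^p\omega\;d(\tan\omega)=|\cos\omega|^{p-2}d\omega$. In the interior, $w=f(z)=Re^{i\omega}$ has $z=i/w-i$ and $\eta=R^{-1}\cos\omega-1$, so $f$ maps $U$ bijectively onto the disc $\{0<R<\cos\omega\}$ and carries $|f'|^2dA$ to $R\,dR\,d\omega$. The density of $g_0$ is therefore
\[
\int_0^{\cos\omega}\Big(\frac{\cos\omega}R-1\Big)R^{p-1}\,dR=\frac{\cos^p\omega}{p-1}-\frac{\cos^p\omega}p=\frac{|\cos\omega|^p}{p(p-1)} ,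
\]
and $\mu_0=D_pg_0$ is exactly \eqref{eq:cosp} combined with Lemma~\ref{lem:parts}.
\end{example}

\subsection{The angular inequality}
The sharp constant depends only on the structure just found.

\begin{proposition}\label{prop:angular}
Let $1<p<2$ and let $g,\mu$ be finite positive Borel measures on $\mathbb T$ with $\mu=D_pg$. Then
\[
\int|\sin\omega|^p\,d\mu\le\tan^p\!\big(\tfrac\pi{2p}\big)\int|\cos\omega|^p\,d\mu .
\]
\end{proposition}

Put $\theta_0=\frac\pi{2p}\in(\frac\pi4,\frac\pi2)$ and $\gamma=\tan\theta_0>1$. The constant cannot be smaller: if $g$ has density $\cos p\omega$ on $[-\theta_0,\theta_0]$ and $0$ elsewhere, then $\int D_p\varphi\,dg=[\varphi'\cos p\omega+p\varphi\sin p\omega]_{-\theta_0}^{\theta_0}=p\varphi(\theta_0)+p\varphi(-\theta_0)$, so $\mu=p(\delta_{\theta_0}+\delta_{-\theta_0})$ and equality holds.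

For the proof let $\Theta=\gamma^p|\cos\omega|^p-|\sin\omega|^p$; we want $\int\Theta\,d\mu\ge0$. As $\mu\ge0$, we may replace $\Theta$ by a smaller function $\psi$, and as $g\ge0$, we have $\int\psi\,d\mu\ge0$ if $D_p\psi\ge0$. By \eqref{eq:psi0}, $\psi=\kappa\psi_0$ with $\kappa>0$ has the second property. Both $\Theta$ and $\psi_0$ vanish at $\theta_0$, so $\kappa\psi_0\le\Theta$ forces tangency there, and this determines $\kappa$. The result is Pichorides' elementary inequality.

\begin{lemma}\label{lem:trig}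
Let $\kappa=\sin^{p-1}\theta_0/\cos\theta_0$. Then $k(\omega):=\gamma^p\cos^p\omega-\sin^p\omega-\kappa\cos p\omega\ge0$ for $0\le\omega\le\frac\pi2$.
\end{lemma}

\begin{proof}
We have $k'(\omega)=-p\gamma^p\cos^{p-1}\omega\sin\omega-p\sin^{p-1}\omega\cos\omega+p\kappa\sin p\omega$. Since $\cos p\theta_0=0$ and $\sin p\theta_0=1$,
\[
k(\theta_0)=0,\qquad k'(\theta_0)=-p\sin^{p-1}\theta_0\Big(\frac{\sin^2\theta_0}{\cos\theta_0}+\cos\theta_0\Big)+p\kappa=0,
\]
and $k'(0)=0$ because $p>1$. By \eqref{eq:cosp} and its translate by $\frac\pi2$, on $(0,\frac\pi2)$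
\[
k''+p^2k=q,\qquad q(\omega)=p(p-1)\big(\gamma^p\cos^{p-2}\omega-\sin^{p-2}\omega\big).
\]
Because $p<2$, the function $q$ is increasing and tends to $-\infty$ at $0$, and $q(\theta_0)=p(p-1)(\gamma^2-1)\sin^{p-2}\theta_0>0$. So $q$ changes sign once, at a point of $(0,\theta_0)$.

For $\theta_0\le\omega<\frac\pi2$, the solution of $k''+p^2k=q$ with zero data at $\theta_0$ is $k(\omega)=\frac1p\int_{\theta_0}^\omega\sin(p(\omega-s))\,q(s)\,ds$. Here $q>0$ and $0\le p(\omega-s)\le(p-1)\frac\pi2<\pi$, so $k(\omega)\ge0$; the point $\frac\pi2$ follows by continuity.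

On $[0,\theta_0)$ we have $\cos p\omega>0$. Let $w=k'\cos p\omega+pk\sin p\omega=\cos^2(p\omega)\,(k/\cos p\omega)'$, which is continuous on $[0,\theta_0]$. On $(0,\theta_0)$ its derivative $w'=q\cos p\omega$ is first negative and then positive, while $w(0)=k'(0)=0$ and $w(\theta_0)=pk(\theta_0)=0$. Hence $w\le0$, and $k/\cos p\omega$ is nonincreasing on $[0,\theta_0)$. It tends to $0$ at $\theta_0$, where $k$ has a double zero and $\cos p\omega$ a simple one. So $k\ge0$.
\end{proof}

Fix $\rho_l\in C^\infty(\mathbb T)$, $l\ge1$, with $\rho_l\ge0$, $\int\rho_l=1$ and support in $(-\frac1l,\frac1l)$; then $\psi*\rho_l$ is smooth, and $\psi*\rho_l\to\psi$ uniformly for continuous $\psi$.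

\begin{proof}[Proof of Proposition~\ref{prop:angular}]
By Lemma~\ref{lem:parts} and \eqref{eq:psi0}, $D_p(\psi_0*\rho_l)=2p\sin\frac{p\pi}2\;\rho_l(\,\cdot-\frac\pi2)\ge0$, so $\int\psi_0*\rho_l\,d\mu=\int D_p(\psi_0*\rho_l)\,dg\ge0$, and in the limit $\int\psi_0\,d\mu\ge0$. By Lemma~\ref{lem:trig} and evenness, $\Theta\ge\kappa\psi_0$ on $\mathbb T$. Hence $\int\Theta\,d\mu\ge\kappa\int\psi_0\,d\mu\ge0$.
\end{proof}

\begin{remark}\label{rem:both}
Neither positivity assumption can be dropped. If $g$ has the sign-changing density $\psi_0$, then $D_pg$ is a positive multiple of $\delta_{\pi/2}$ by Lemma~\ref{lem:parts}, and $\Theta(\frac\pi2)=-1$. If $g\ge0$ has a smooth density $\sigma\not\equiv0$ supported in the part of $(0,\theta_0)$ where $q<0$, then $\mu=D_pg$ has density $D_p\sigma$ and $\int\Theta\,d\mu=\int q\,\sigma<0$.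
\end{remark}

\subsection{Reduction to a representation of $N$}
In the discrete problem there is no boundary function whose argument could define $\mu$: the numbers $a_n$ and $(T_{1/2}a)_n$ are samples at different points. The structure survives nevertheless.

\begin{proposition}\label{prop:rep}
Let $1<p<2$ and let $N$ be as in Section~\ref{sec:samples}. There are finite positive Borel measures $g,\mu$ on $\mathbb T$ with $\mu=D_pg$ and
\[
N(t)=\int_{\mathbb T}|\cos(\omega-\pi t)|^p\,d\mu(\omega)\qquad\text{for all }t\in\mathbb R .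
\]
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:upper} and~\ref{thm:main}, given Proposition~\ref{prop:rep}]
With $t=0$ and $t=\frac12$ we get $N(0)=\int|\cos\omega|^pd\mu$ and $N(\frac12)=\int|\sin\omega|^pd\mu$, so Proposition~\ref{prop:angular} gives \eqref{eq:goal}, and Lemma~\ref{lem:reduction} gives Theorem~\ref{thm:upper}. By (i) and (ii), $C_p=\|\mathcal H\|_{p\to p}\le\|H\|_{p\to p}\le\|K\|_{p\to p}=\|T_{1/2}\|_{p\to p}\le C_p$.
\end{proof}

We shall define $g$ as in the model, from a map $U\to\mathbb R^2$ that replaces $f$, and obtain $\mu$ by proving that $D_pg$ is positive.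

\section{A map from the half-plane to the plane}\label{sec:map}

The holomorphic candidate $iF$ has poles at the integers, exactly where we want to read off $a_n$. A better choice is suggested by Proposition~\ref{prop:rep}, in which a shift of the lattice acts as a rotation. If $\Phi$ were $X\cos\pi z+Y\sin\pi z$ with real constants $(X,Y)=R(\cos\omega,\sin\omega)$, every sample would be $(-1)^n\Phi(n+t)=R\cos(\omega-\pi t)$. So we write $\Phi$ in this form with variable real coefficients.

The product formulas for $\sin\pi z\cos\pi\bar z$ and $\sin\pi z\sin\pi\bar z$ give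
\begin{equation}\label{eq:trigid}
\sin\pi z\;\overline{\cos\pi z}=\tfrac12(\sin2\pi x+i\sinh2\pi\eta),\qquad|\sin\pi z|^2=\tfrac12(\cosh2\pi\eta-\cos2\pi x).
\end{equation}
Put $\tau=-\cot\pi z$ and $h=\operatorname{Im}\tau$. Then $\tau'=\pi(1+\tau^2)$, and by \eqref{eq:trigid}
\begin{equation}\label{eq:tau}
\tau=\frac{-\sin2\pi x+i\sinh2\pi\eta}{\cosh2\pi\eta-\cos2\pi x},\qquad h>0\ \text{ on }U.
\end{equation}
The first lemma is stated for a general function because we shall apply it to the translates of \eqref{eq:Phi}.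

\begin{lemma}\label{lem:XY}
Let $\Phi$ be any entire function that is real on $\mathbb R$.
\begin{enumerate}
\item[(a)] There are unique real functions $X,Y$ on $U$ with
\begin{equation}\label{eq:XY}
\Phi(z)=X\cos\pi z+Y\sin\pi z .
\end{equation}
They extend to real-analytic functions on $\mathbb R^2$ that are even in $\eta$.
\item[(b)] For $n\in\mathbb Z$: $X(n)=(-1)^n\Phi(n)$, $Y(n)=(-1)^n\Phi'(n)/\pi$ and $\nabla X(n)=0$.
\item[(c)] On $U$ there is a function $\lambda$ with $dY-\tau\,dX=\lambda\,dz$, and the Jacobian $J=X_xY_\eta-X_\eta Y_x$ equals $|\lambda|^2/h\ge0$.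
\item[(d)] For $t\in\mathbb R$ let $X_t=X\cos\pi t+Y\sin\pi t$ and $Y_t=-X\sin\pi t+Y\cos\pi t$. The functions that (a) assigns to $\Phi(\cdot+t)$ are $X_t(\cdot+t)$ and $Y_t(\cdot+t)$. Moreover $X_t^2+Y_t^2=X^2+Y^2$, the Jacobian of $(X_t,Y_t)$ is $J$, and $X_t(n+t)=(-1)^n\Phi(n+t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:trigid}, $\cos\pi z$ and $\sin\pi z$ are linearly independent over $\mathbb R$ for $z\in U$, which gives existence and uniqueness. Multiplying \eqref{eq:XY} by $\overline{\sin\pi z}$ or $\overline{\cos\pi z}$ and taking imaginary parts,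
\[
X=-\frac{2\operatorname{Im}(\Phi\,\overline{\sin\pi z})}{\sinh2\pi\eta},\qquad Y=\frac{2\operatorname{Im}(\Phi\,\overline{\cos\pi z})}{\sinh2\pi\eta}.
\]
The numerators are real-analytic on $\mathbb R^2$, and odd in $\eta$ because $\Phi(\bar z)=\overline{\Phi(z)}$. Their power series at real points contain only odd powers of $\eta$, so each is $\eta$ times an even real-analytic function; and $\eta^{-1}\sinh2\pi\eta$ is even, real-analytic and positive.

(b) By continuity, \eqref{eq:XY} and its first derivatives hold on $\overline U$. On $\mathbb R$ we have $X_\eta=Y_\eta=0$ by evenness, so the $\eta$-derivative of \eqref{eq:XY} reads $\Phi'=\pi(-X\sin\pi x+Y\cos\pi x)$. The $x$-derivative reads $\Phi'=X_x\cos\pi x+Y_x\sin\pi x+\pi(-X\sin\pi x+Y\cos\pi x)$, so $X_x\cos\pi x+Y_x\sin\pi x=0$ on $\mathbb R$. Put $x=n$ in \eqref{eq:XY} and in these relations.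

(c) Dividing \eqref{eq:XY} by $\sin\pi z$ shows that $F:=\Phi/\sin\pi z=Y-\tau X$ is holomorphic on $U$. Hence $dY-\tau\,dX=(F'+\tau'X)\,dz$. The wedge product of this form with its conjugate is $(\bar\tau-\tau)\,dX\wedge dY=-2ihJ\,dx\wedge d\eta$ on the left and $|\lambda|^2dz\wedge d\bar z=-2i|\lambda|^2dx\wedge d\eta$ on the right.

(d) The addition formulas for $\pi z=\pi(z-t)+\pi t$ turn \eqref{eq:XY} into $\Phi(z)=X_t\cos\pi(z-t)+Y_t\sin\pi(z-t)$; use the uniqueness in (a) and then (b). A rotation preserves lengths and Jacobians.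
\end{proof}

Part (c) is the substitute for the Cauchy--Riemann equations: for holomorphic $X+iY=f$ it holds with $\tau=i$, $\lambda=-if'$ and $J=|f'|^2$. With $\zeta=e^{2\pi iz}$ we have $\tau=i(1+\zeta)/(1-\zeta)$, which is exponentially close to $i$ as $\eta\to\infty$, and $F=Y-\tau X$ becomes $X+iY=iF-2\zeta X/(1-\zeta)$: far from the lattice, $X+iY$ is close to $iF$.

Now let $\Phi$ be the function \eqref{eq:Phi} again. Near an integer $n$, $F(z)=\frac{a_n}{\pi(z-n)}+(Ha)_n+O(|z-n|)$, so $\Phi'(n)=(-1)^n\pi(Ha)_n$. Since $X_{1/2}=Y$, parts (b) and (d) give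
\begin{equation}\label{eq:values}
X(n)=a_n,\qquad Y(n)=(Ha)_n,\qquad Y(n+\tfrac12)=(T_{1/2}a)_n .
\end{equation}
The real and imaginary parts of $F=Y-\tau X$ and \eqref{eq:tau} give on $U$
\begin{equation}\label{eq:XYF}
X=-\frac{\operatorname{Im}F}h,\qquad Y=\operatorname{Re}F+\operatorname{Im}F\,\frac{\sin2\pi x}{\sinh2\pi\eta},\qquad \operatorname{Im}F=-\frac\eta\pi\sum_n\frac{a_n}{|z-n|^2}.
\end{equation}
The partial fraction expansion of the cotangent gives $h=\frac\eta\pi\sum_n|z-n|^{-2}$, so $X(z)$ is the average of the $a_n$ with weights proportional to $|z-n|^{-2}$.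

\begin{example}\label{ex:delta}
For $a=\delta$ we have $F=1/\pi z$, and letting $\eta\to0$ in \eqref{eq:XYF} gives
\[
X(x)=\frac{\sin^2\pi x}{\pi^2x^2},\qquad Y(x)=\frac1{\pi x}-\frac{\sin2\pi x}{2\pi^2x^2}.
\]
The pole of $F$ has disappeared, $X$ has a critical point at every integer, and $Y$ agrees with $1/\pi x$ at the nonzero integers and at the half-integers, as \eqref{eq:values} requires.
\end{example}

Write $(X,Y)=R(\cos\omega,\sin\omega)$, with $R=R(z)\ge0$ and $\omega=\omega(z)\in\mathbb T$ continuous on $\{R>0\}$. Then $|X_t|=R\,|\cos(\omega-\pi t)|$.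

\begin{lemma}\label{lem:decay}
For the function \eqref{eq:Phi}, $R(z)\to0$ as $z\to\infty$ in $\overline U$. For each $t$, the set $\{z\in U:X_t(z)=0\}$ has measure zero; in particular $R>0$ almost everywhere on $U$.
\end{lemma}

\begin{proof}
Since $a$ has finite support, $|\operatorname{Im}F|\le C\eta/|z|^2$ and $|\operatorname{Re}F|\le C/|z|$ for large $|z|$. By \eqref{eq:tau}, $1/h\le(\cosh2\pi\eta+1)/\sinh2\pi\eta=\coth\pi\eta$, and $\coth s=1+2/(e^{2s}-1)\le1+1/s$. Also $\sinh2\pi\eta\ge2\pi\eta$. So \eqref{eq:XYF} gives $|X|\le C(\eta+\frac1\pi)/|z|^2$ and $|Y|\le C/|z|+C/2\pi|z|^2$ on $U$, and on $\overline U$ by continuity.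

A real-analytic function on a connected open set either vanishes identically or has a zero set of measure zero. If $X_t\equiv0$ on $U$, then $Y_t=\Phi/\sin\pi(z-t)$ is holomorphic and real-valued on $U$, hence a constant $c$, and $\Phi=c\sin\pi(z-t)$. The decay of $\Phi$ on $\mathbb R$ forces $c=0$, contrary to $\Phi\not\equiv0$.
\end{proof}

\section{A Green identity with the lattice as boundary}\label{sec:green}

The following replaces \eqref{eq:green}. Let $h_t(z)=h(z-t)>0$.

\begin{proposition}\label{prop:key}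
Let $\chi=\chi(u,v)\in C^2(\mathbb R^2)$ vanish in a neighborhood of the origin. Then for every $t\in\mathbb R$
\[
\int_U\eta\,(\Delta\chi)(X_t,Y_t)\,J\,dA=\sum_{n\in\mathbb Z}\chi\big(X_t(n+t),Y_t(n+t)\big)+\frac1\pi\int_Uh_t\,\chi_{vv}(X_t,Y_t)\,J\,dA,
\]
where both integrals converge absolutely and the sum has finitely many nonzero terms.
\end{proposition}

\begin{proof}
The argument uses only Lemma~\ref{lem:XY} and the fact that $R\to0$ at infinity. By Lemma~\ref{lem:XY}(d) these hold for $\Phi(\cdot+t)$, and the statement for $t$ is the statement for $0$ applied to $\Phi(\cdot+t)$. So let $t=0$. Below, $\chi$ and its derivatives are evaluated at $(X,Y)$; as $R\to0$ at infinity, they vanish outside a compact subset of $\overline U$.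

\emph{The one-form.} We build a form $\beta$ with $\operatorname{Im}d\beta$ equal to the interior integrand and $\operatorname{Im}\beta$ on $\mathbb R$ producing the sum. By Lemma~\ref{lem:XY}(c), $dz\wedge dY=\tau\,dz\wedge dX$. To obtain $\eta\,\Delta\chi\,J$, start with $\beta_1=z(\chi_u\,dY-\chi_v\,dX)$:
\[
d\beta_1=z\,\Delta\chi\;dX\wedge dY+(\tau\chi_u-\chi_v)\,dz\wedge dX .
\]
To remove $\tau\chi_u$, add $\beta_2=-P\,(\chi_u\,dX+\chi_v\,dY)=-P\,d\chi$, where $P$ is holomorphic with $P'=\tau$:
\[
d\beta_2=-\tau\,dz\wedge d\chi=-(\tau\chi_u+\tau^2\chi_v)\,dz\wedge dX .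
\]
The remaining error is $-(1+\tau^2)\chi_v\,dz\wedge dX$. In the model, $\tau=i$, the error is zero, and $P=iz$ has $\operatorname{Im}P=x$ on $\mathbb R$, which leads to \eqref{eq:green}. Here $1+\tau^2=\tau'/\pi$, so the error is cancelled by $\beta_3=\frac\tau\pi\chi_v\,dX$, at the price of one new term:
\[
d\beta_3=(1+\tau^2)\chi_v\,dz\wedge dX-\frac\tau\pi\chi_{vv}\,dX\wedge dY .
\]
For $\beta=\beta_1+\beta_2+\beta_3$ we get $d\beta=(z\Delta\chi-\frac\tau\pi\chi_{vv})\,dX\wedge dY$, and therefore
\begin{equation}\label{eq:dbeta}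
\operatorname{Im}d\beta=\Big(\eta\,\Delta\chi-\frac1\pi h\,\chi_{vv}\Big)J\,dx\wedge d\eta .
\end{equation}

\emph{The primitive $P$.} With $\zeta=e^{2\pi iz}$ we have $\operatorname{Re}(1-\zeta)>0$ on $\overline U\setminus\mathbb Z$, so
\[
P(z)=iz-\frac i2-\frac1\pi\operatorname{Log}(1-\zeta)
\]
(principal branch) is holomorphic near $\overline U\setminus\mathbb Z$, and $P'=i+2i\zeta/(1-\zeta)=\tau$. For $x=n+y$ with $0<y<1$ we have $1-\zeta=2\sin(\pi y)\,e^{i\pi(y-1/2)}$, so $\operatorname{Im}P=x-\frac12-(y-\frac12)=n$. Thus $\operatorname{Im}P=\lfloor x\rfloor$ on $\mathbb R\setminus\mathbb Z$: the staircase takes the place of $x$.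

\emph{Integrability.} The functions $\Delta\chi$ and $\chi_{vv}$ are bounded with compact support in $\overline U$, $J$ is continuous on $\mathbb R^2$, and $h$ is locally bounded on $\overline U\setminus\mathbb Z$. At distance $r$ from an integer, $h\le|\tau|=O(1/r)$, while $\nabla X(n)=0$ gives $|\nabla X|=O(r)$ and $J\le|\nabla X||\nabla Y|=O(r)$. So $hJ$ is bounded there.

\emph{Stokes' theorem.} Take an integer $M$ such that $\beta$ vanishes for $|z|\ge M$, and apply Stokes' theorem to the $C^1$ form $\beta$ on $\{z\in U:|z|<M+\frac12\}$ with the discs of radius $r<\frac12$ about the integers removed. Each small half-circle has length $\pi r$, and on it $|P|=O(\log\frac1r)$, $|\tau|=O(\frac1r)$ and $|\nabla X|=O(r)$. So $\beta_1,\beta_2,\beta_3$ contribute $O(r)$, $O(r\log\frac1r)$ and $O(r)$; the last bound is where $\nabla X(n)=0$ is needed, to offset the pole of $\tau$. On $\mathbb R\setminus\mathbb Z$ both $z$ and $\tau$ are real, so $\operatorname{Im}\beta=-\lfloor x\rfloor\,d\chi$. The real axis is oriented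 from left to right. With $\chi_n=\chi(X(n),Y(n))$, the limit $r\to0$ gives
\[
\int_U\operatorname{Im}d\beta=-\sum_nn\,(\chi_{n+1}-\chi_n)=\sum_n\big(n-(n-1)\big)\chi_n=\sum_n\chi_n ,
\]
which with \eqref{eq:dbeta} is the assertion.
\end{proof}

By \eqref{eq:values}, the sum for $t=0$ is $\sum_n\chi(a_n,(Ha)_n)$. A single application of the identity therefore does not see $a$ and $T_{1/2}a$ together, and we must combine different values of $t$. What these share is the left side, since $J$ does not depend on $t$ and $\Delta$ commutes with rotations. The term with $h_t$ does depend on $t$, and we use the identity only when that term is absent or has a known sign.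

\section{Construction of the measures}\label{sec:construction}

\subsection{A formula for $N$ and the measure $g$}
If $\chi$ depends on $u$ alone, then $\chi_{vv}=0$ and the sum involves only the samples $X_t(n+t)=\pm\Phi(n+t)$.

\begin{lemma}\label{lem:A}
For every $t$, $\ N(t)=p(p-1)\int_U\eta\,|X_t|^{p-2}J\,dA$.
\end{lemma}

\begin{proof}
The function $|u|^p$ is not $C^2$ and does not vanish near $0$, so we approximate it from below. Let $\ell$ be smooth and nondecreasing with $\ell=0$ on $[0,1]$ and $\ell=1$ on $[2,\infty)$. Define $\chi_j$ by $\chi_j''(u)=p(p-1)|u|^{p-2}\ell(j|u|)$ for $u\ne0$, $\chi_j''(0)=0$ and $\chi_j(0)=\chi_j'(0)=0$. It is smooth, even, and zero for $|u|\le1/j$. Proposition~\ref{prop:key} gives $\sum_n\chi_j(\Phi(n+t))=\int_U\eta\,\chi_j''(X_t)J\,dA$. As $j\to\infty$, $\chi_j''(u)\uparrow p(p-1)|u|^{p-2}$ for $u\ne0$, and $\chi_j(u)=\int_0^{|u|}(|u|-s)\chi_j''(s)\,ds\uparrow|u|^p$ because $p>1$. Since $J\ge0$ and $X_t\ne0$ almost everywhere, monotone convergence applies on both sides.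
\end{proof}

The proof used only $p>1$. For $p=2$ the right side is $2\int_U\eta J\,dA$, which does not depend on $t$; so in that case the lemma alone gives $N(\frac12)=N(0)$. For $p<2$ we have $R^{p-2}\le|X|^{p-2}$ almost everywhere, because $|X|\le R$, and hence
\begin{equation}\label{eq:finite}
\int_U\eta\,R^{p-2}J\,dA\le\frac{N(0)}{p(p-1)}<\infty .
\end{equation}
Let $g$ be the image of $\eta R^{p-2}J\,dA$ on $\{z\in U:R>0\}$ under $z\mapsto\omega(z)$. It is a finite positive Borel measure on $\mathbb T$, and since $|X_t|^{p-2}=R^{p-2}|\cos(\omega-\pi t)|^{p-2}$ almost everywhere, Lemma~\ref{lem:A} reads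
\begin{equation}\label{eq:Ng}
N(t)=p(p-1)\int_{\mathbb T}|\cos(\omega-\pi t)|^{p-2}\,dg(\omega).
\end{equation}
By Remark~\ref{rem:both}, positivity of $g$ is not enough; we need the positivity of $D_pg$.

\subsection{Positivity of $D_pg$}

\begin{lemma}\label{lem:B}
For every $\varphi\in C^\infty(\mathbb T)$ with $\varphi\ge0$, $\ \int_{\mathbb T}D_p\varphi\,dg\ge0$.
\end{lemma}

The claim is that $\int_U\eta\,(\Delta\chi)(X,Y)J\,dA\ge0$ for $\chi=R^p\varphi(\omega)$. Proposition~\ref{prop:key} gives such an inequality, in any rotated frame, when $\chi\ge0$ and $\chi_{vv}\ge0$. The function $R^p\varphi(\omega)$ need not be convex in any direction, but it is a superposition of pieces, each concentrated on a line through the origin and convex along that line, and for each piece we may choose $t$ so that the line is the $v$-axis. The model piece is a unit mass in $u$ at $u=0$ times $|v|^{p+1}$: averaging over rotations costs a factor $R^{-1}$, which leaves $R^p$. In the proof, $\varepsilon$ smooths the unit mass and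 $\delta$ cuts off the origin.

\begin{proof}
Fix $\delta>0$ and $0<\varepsilon<\delta/2$. Let $G(v)=(|v|-\delta)_+^{p+1}$, which is even, convex, nonnegative, and $C^2$ because $p+1>2$. Let $m_\varepsilon\ge0$ be smooth, even, supported in $(-\varepsilon,\varepsilon)$, with $\int m_\varepsilon=1$. The function $\chi(u,v)=m_\varepsilon(u)G(v)$ is $C^2$, vanishes for $|v|\le\delta$, and has $\chi\ge0$, $\chi_{vv}\ge0$. As $h_t>0$ and $J\ge0$, Proposition~\ref{prop:key} gives
\[
\int_U\eta\,(\Delta\chi)(X_t,Y_t)\,J\,dA\ge0\qquad\text{for all }t .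
\]

\emph{Averaging over $t$.} The integrand is bounded and supported in the compact set $\{z\in\overline U:R\ge\delta\}$, uniformly in $t$. Let $\tilde\varphi(\alpha)=\varphi(\alpha-\frac\pi2)$, put $\alpha=\pi t$, multiply by $\tilde\varphi(\alpha)\ge0$ and integrate over $[0,\pi]$. Since $\Delta$ commutes with rotations, Fubini's theorem gives
\begin{equation}\label{eq:avg}
\int_U\eta\,(\Delta\Lambda_\varepsilon)(X,Y)\,J\,dA\ge0,\qquad\Lambda_\varepsilon:=\int_0^\pi\tilde\varphi(\alpha)\,m_\varepsilon\big(R\cos(\omega-\alpha)\big)\,G\big(R\sin(\omega-\alpha)\big)\,d\alpha,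
\end{equation}
where $\Lambda_\varepsilon$ is a $C^2$ function on the $(u,v)$-plane, written in polar coordinates, that vanishes for $R\le\delta$. The integrand is $\pi$-periodic in $\alpha$ because $m_\varepsilon$ and $G$ are even. Substitute $\alpha=\omega+\frac\pi2+s$ with $|s|<\frac\pi2$, so that the integrand becomes $\tilde\varphi(\omega+\frac\pi2+s)\,m_\varepsilon(R\sin s)\,G(R\cos s)$ and $\tilde\varphi(\omega+\frac\pi2+s)=\varphi(\omega+s)$, and then $\xi=R\sin s$, $ds=d\xi/\sqrt{R^2-\xi^2}$. For $R>\delta/2$,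
\[
\Lambda_\varepsilon=\int m_\varepsilon(\xi)\,Q(R,\omega,\xi)\,d\xi,\qquad Q=\varphi\Big(\omega+\arcsin\frac\xi R\Big)\,E\big(\sqrt{R^2-\xi^2}\big),\qquad E(R)=\frac{(R-\delta)_+^{p+1}}R .
\]

\emph{The limit $\varepsilon\to0$.} The function $E$ is $C^2$ on $(0,\infty)$, so $Q$ is $C^2$ on the open set $\{|\xi|<R\}$. Its derivatives in $(R,\omega)$ of order at most $2$ are uniformly continuous on the compact set $\{\delta\le R\le M,\ |\xi|\le\frac\delta2\}$ for every $M$. Let $\Lambda=Q(R,\omega,0)=E(R)\varphi(\omega)$. Differentiating $\Lambda_\varepsilon-\Lambda=\int m_\varepsilon(\xi)[Q(R,\omega,\xi)-Q(R,\omega,0)]\,d\xi$ under the integral, we see that $\Delta\Lambda_\varepsilon\to\Delta\Lambda$ uniformly on $\{\delta\le R\le M\}$, and both vanish for $R<\delta$. On the compact set $\{z\in\overline U:R\ge\delta\}$ the functions $R$ and $\eta J$ are bounded, so \eqref{eq:avg} yields $\int_U\eta\,(\Delta\Lambda)(X,Y)J\,dA\ge0$.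

\emph{The limit $\delta\to0$.} We have $\Delta\Lambda=(E''+R^{-1}E')\varphi+R^{-2}E\varphi''$, and for $R>\delta$
\begin{align*}
E'&=(p+1)\frac{(R-\delta)^p}R-\frac{(R-\delta)^{p+1}}{R^2},\\
E''&=p(p+1)\frac{(R-\delta)^{p-1}}R-2(p+1)\frac{(R-\delta)^p}{R^2}+2\frac{(R-\delta)^{p+1}}{R^3}.
\end{align*}
Since $p-1>0$ and $0\le R-\delta\le R$, we get $E\le R^p$, $|E'|\le CR^{p-1}$, $|E''|\le CR^{p-2}$ with $C$ independent of $\delta$, so $|\Delta\Lambda|\le C_\varphi R^{p-2}$. For fixed $R>0$, as $\delta\to0$, we have $E\to R^p$, $E'\to pR^{p-1}$ and $E''\to p(p-1)R^{p-2}$, so $\Delta\Lambda\to R^{p-2}D_p\varphi(\omega)$. By \eqref{eq:finite} and dominated convergence, $\int_U\eta R^{p-2}D_p\varphi(\omega)J\,dA\ge0$, and the left side is $\int D_p\varphi\,dg$.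
\end{proof}

\subsection{The measure $\mu$}

\begin{proof}[Proof of Proposition~\ref{prop:rep}]
Let $L(\varphi)=\int D_p\varphi\,dg$ for real $\varphi\in C^\infty(\mathbb T)$. Lemma~\ref{lem:B} applied to $\|\varphi\|_\infty\pm\varphi\ge0$ gives $|L(\varphi)|\le L(1)\|\varphi\|_\infty$. So $L$ extends continuously to $C(\mathbb T)$, and the extension is positive, because a continuous $\varphi\ge0$ is the uniform limit of the smooth functions $\varphi*\rho_l\ge0$. By the Riesz representation theorem, a positive linear functional on $C(\mathbb T)$ is integration against a finite positive Borel measure $\mu$, and \eqref{eq:pair} holds by construction.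

Fix $t$ and let $c(\omega)=|\cos\omega|^p$. By Lemma~\ref{lem:parts} and \eqref{eq:cosp}, $D_p(c*\rho_l)(\omega)=p(p-1)\int\rho_l(s)|\cos(\omega-s)|^{p-2}ds$. Apply \eqref{eq:pair} to the smooth function $(c*\rho_l)(\,\cdot-\pi t)$, then Tonelli's theorem and \eqref{eq:Ng}:
\begin{align*}
\int(c*\rho_l)(\omega-\pi t)\,d\mu(\omega)&=\int_{\mathbb T}\rho_l(s)\;p(p-1)\!\int|\cos(\omega-\pi t-s)|^{p-2}dg(\omega)\,ds\\
&=\int_{\mathbb T}\rho_l(s)\,N\Big(t+\frac s\pi\Big)ds .
\end{align*}
As $l\to\infty$, the left side tends to $\int|\cos(\omega-\pi t)|^pd\mu$ because $c*\rho_l\to c$ uniformly, and the right side tends to $N(t)$ because $N$ is continuous.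
\end{proof}

This completes the proof of Theorems~\ref{thm:upper} and~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{DS} Laura De Carli and Gohin Shaikh Samad, \emph{One-parameter groups of operators and discrete Hilbert transforms}, arXiv:1506.03362 (2015).
\end{thebibliography}
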